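# Weak$^*$-exposed points and the (I)-envelope in the dual of a separable space

## 1. A Krein–Milman guess, tested on $c_0$, $\ell_1$, $C[0,1]$ and $\ell_1(\Gamma)$

In finite dimensions a compact convex set is the closed convex hull of its exposed points (Straszewicz's theorem). For the unit ball $B_{X^*}$ of a dual Banach space one would first guess the same, with exposing functionals taken from $X$: the ball should be recovered from its weak$^*$-exposed points. The guess is only meaningful once we say how we are allowed to close the convex hull. Three candidates are the norm closure, the weak$^*$ closure, and something in between. We test all three.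

Throughout, $X$ is a Banach space, real or complex, and $B_X$, $B_{X^*}$ are the closed unit balls.

**Definition (weak$^*$-exposed point).** Let $K\subset X^*$ be nonempty, weak$^*$-compact and convex. A point $b\in K$ is weak$^*$-exposed in $K$ if there is $y\in X$ with $\operatorname{Re}b(y)>\operatorname{Re}b'(y)$ for all $b'\in K\setminus\{b\}$. We say that $y$ exposes $b$.

So $y$ exposes a point of $K$ exactly when $\operatorname{Re}b(y)$, $b\in K$, has a unique maximizer; a maximizer always exists, by weak$^*$-compactness.

**Definition ((I)-envelope).** For $A\subset X^*$,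
$$\operatorname{(I)-env}(A)=\bigcap\left\{\overline{\operatorname{co}\bigcup_{n=1}^\infty \overline{\operatorname{co} A_n}^{w^*}}^{\|\cdot\|}:\ A=\bigcup_{n=1}^\infty A_n\right\},$$
the intersection being over all countable covers of $A$.

In words: an opponent cuts $A$ into countably many pieces; we may take the weak$^*$-closed convex hull of each piece, but the pieces may be combined only by convex combinations and norm limits. We collect the points that are reached against every opponent. Each set in the intersection is norm closed, convex and contains $A$, and the cover $A_n=A$ is allowed, so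
$$\overline{\operatorname{co}A}^{\|\cdot\|}\subset\operatorname{(I)-env}(A)\subset\overline{\operatorname{co}A}^{w^*}.$$
The envelope is convex.

Two small examples. If $A=\{a_1,a_2,\dots\}$ is countable, the cover by singletons shows $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\|\cdot\|}$. And for $A=\{\delta_t:0<t\le1\}$ in $C[0,1]^*$ the Dirac measure $\delta_0$ lies in the weak$^*$ closure of $A$ but not in the envelope. To see this, take $A_n=\{\delta_t:1/n\le t\le1\}$. Measures in $\overline{\operatorname{co}A_n}^{w^*}$ annihilate every $f\in C[0,1]$ that vanishes on $[1/n,1]$, so they are carried by $[1/n,1]$ and give the point $0$ no mass. Since $|\mu(\{0\})|\le\|\mu\|$, the condition $\mu(\{0\})=0$ survives convex combinations and norm limits, and $\delta_0$ violates it.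

The question, posed in Ondřej F.K. Kalenda and Matias Raja, "Topologies related to (I)-envelopes", arXiv:2303.07691 (2023), reads: if $X$ is separable, is $B_{X^*}$ the (I)-envelope of the set $W$ of its weak$^*$-exposed points?

**Test 1: $X=c_0$, $X^*=\ell_1$.** If $x\in c_0$ exposes $b$, then $x\ne0$ and $|x_n|=\|x\|$ for some $n$; with $|\gamma|=1$, $\gamma x_n=|x_n|$, the point $\gamma e_n$ is a maximizer, so $b=\gamma e_n$. Conversely $\overline\gamma e_n$ exposes $\gamma e_n$. Thus $W=\{\gamma e_n:|\gamma|=1\}$. Every finitely supported $b\in B_{\ell_1}$ is a convex combination of points of $W$ and of $0=\frac12(e_1-e_1)$, so already $\overline{\operatorname{co}W}^{\|\cdot\|}=B_{\ell_1}$.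

**Test 2: $X=\ell_1$, $X^*=\ell_\infty$.** If some $x_n=0$, then the coordinate $b_n$ of a maximizer can be changed freely, so $x$ exposes nothing. If all $x_n\neq0$, the unique maximizer is $b_n=\overline{x_n}/|x_n|$. Hence $W=\{b:|b_n|=1\text{ for all }n\}$; such a $b$ is exposed by $x_n=2^{-n}\overline{b_n}$. In the real case every number in $[-1,1]$ is of the form $\sum_k\varepsilon_k2^{-k}$ with $\varepsilon_k=\pm1$; in the complex case every number in the disc is the midpoint of two unimodular ones. Apply this in each coordinate: again $\overline{\operatorname{co}W}^{\|\cdot\|}=B_{\ell_\infty}$.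

**Test 3: $X=C[0,1]$.** Put $S=\{\gamma:|\gamma|=1\}$. As in Test 1, a point exposed by $f$ must be $\gamma\delta_t$ with $|f(t)|=\|f\|$ and $\gamma f(t)=\|f\|$. Conversely $f(s)=\overline\gamma(1-|s-t|)$ exposes $\gamma\delta_t$: if $\|\mu\|\le1$ and $\operatorname{Re}\mu(f)=1$, then $\int|f|\,d|\mu|=1$ forces $|\mu|$ to be a unit mass at $t$, so $\mu=c\delta_t$ with $\operatorname{Re}c\overline\gamma=1$, $|c|=1$, that is, $c=\gamma$. So $W=\{\gamma\delta_t:\gamma\in S,\ t\in[0,1]\}$.

Now the norm closure fails: $\operatorname{co}W$ consists of finitely supported measures, and Lebesgue measure $\lambda$ satisfies $\|\lambda-\mu\|=1+\|\mu\|\ge1$ for these. The envelope passes. Let $W=\bigcup A_n$, let $E_n\subset S\times[0,1]$ correspond to $A_n$, and let $F_n=\overline{E_n}$. For a probability measure $\nu$ on $S\times[0,1]$ put $\mu_\nu(f)=\int\gamma f(t)\,d\nu(\gamma,t)$. If $\nu$ is carried by $F_n$, then $\mu_\nu\in\overline{\operatorname{co}A_n}^{w^*}$: otherwise Hahn–Banach gives $f$ with $\operatorname{Re}\mu_\nu(f)>\sup_{E_n}\operatorname{Re}\gamma f(t)=\sup_{F_n}\operatorname{Re}\gamma f(t)$, which is impossible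 for an average over $F_n$. Let $\|\mu\|=1$, write $d\mu=h\,d|\mu|$ with $h$ Borel, $|h|=1$, and let $\nu$ be the image of $|\mu|$ under $t\mapsto(h(t),t)$; then $\mu=\mu_\nu$. The sets $G_n=F_n\setminus\bigcup_{i<n}F_i$ partition $S\times[0,1]$, so
$$\mu=\sum_{\nu(G_n)>0}\nu(G_n)\,\mu_{\nu_n},\qquad \nu_n=\nu|_{G_n}/\nu(G_n),$$
a norm-convergent infinite convex combination of points of the sets $\overline{\operatorname{co}A_n}^{w^*}$. Thus every $\mu$ of norm $1$ is in the envelope, and by convexity so is all of $B_{X^*}$.

**Test 4: $X=\ell_1(\Gamma)$ with $\Gamma$ uncountable.** Every $x\in X$ has countable support, so a maximizer $b\in B_{\ell_\infty(\Gamma)}$ of $\operatorname{Re}b(x)$ can be changed arbitrarily, within the unit disc, off the support of $x$. Hence there is no weak$^*$-exposed point at all, and $\operatorname{(I)-env}(\emptyset)=\emptyset\neq B_{X^*}$. Separability cannot be dropped.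

So the norm-closure guess is wrong, and the envelope guess needs separability. With these corrections it is right.

**Theorem 2.** Let $X$ be a separable Banach space, real or complex, and let $K\subset X^*$ be nonempty, weak$^*$-compact and convex. Then $K$ is the (I)-envelope of the set of its weak$^*$-exposed points. In particular (case $K=B_{X^*}$) the answer to the question is yes.

It will follow from Theorem 1 (Section 5), which holds in every Banach space.

## 2. Unique maximizers, and what Mazur's theorem gives

Fix a nonempty weak$^*$-compact convex $K\subset X^*$ and put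
$$p(x)=\max_{b\in K}\operatorname{Re}b(x),\qquad M=\sup_{b\in K}\|b\|<\infty .$$
For $K=B_{X^*}$ this is $p=\|\cdot\|$ and $M\le1$. The function $p$ is sublinear, hence convex, and $p(x)-p(y)\le p(x-y)\le M\|x-y\|$, so it is $M$-Lipschitz.

**Lemma 1.** Let $y\in X$ and let $(d_k)$ be a sequence in $X$ whose real linear span is norm dense. If for every $k$ the function $t\mapsto p(y+td_k)$, $t\in\mathbb R$, is differentiable at $0$, then $y$ exposes a point of $K$.

*Proof.* Let $b\in K$ satisfy $\operatorname{Re}b(y)=p(y)$. For all real $t$,
$$p(y+td_k)\ge\operatorname{Re}b(y+td_k)=p(y)+t\operatorname{Re}b(d_k).$$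
Dividing by $t>0$ and by $t<0$ and letting $t\to0$, we see that the derivative at $0$ equals $\operatorname{Re}b(d_k)$. If $b'$ is another maximizer, then $\operatorname{Re}b'(d_k)$ is the same derivative. So $\operatorname{Re}b=\operatorname{Re}b'$ on the real span of $(d_k)$, hence on $X$. In the complex case $b(z)=\operatorname{Re}b(z)-i\operatorname{Re}b(iz)$, so $b=b'$ in either case. $\blacksquare$

Let $X$ be separable and let $W$ be the set of weak$^*$-exposed points of $K$. Mazur's theorem says that $p$ is Gâteaux differentiable at the points of a dense subset of $X$, and by Lemma 1 each such point exposes a point of $W$. This settles the weak$^*$ closure: if $e\in K\setminus\overline{\operatorname{co}W}^{w^*}$, there is $x$ with $\operatorname{Re}e(x)>\sup_{b\in W}\operatorname{Re}b(x)$; the strict inequality survives a small change of $x$ since all functionals involved have norm at most $M$; so we may take $x$ to be a point of differentiability, and then $\sup_{b\in W}\operatorname{Re}b(x)=p(x)\ge\operatorname{Re}e(x)$, a contradiction.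

For the envelope one vector $x$ is not enough. The opponent has infinitely many pieces, and we get a sequence of separating vectors.

**Lemma 2.** Let $\emptyset\ne B\subset K$ and $e\in K\setminus\operatorname{(I)-env}(B)$. There are $\delta>0$ and weak$^*$-compact convex sets $K_1\subset K_2\subset\cdots$ with $B\subset\bigcup_nK_n$ such that for every $\eta>0$ there are $\beta\in\mathbb R$ and $x_n\in X$ with $\|x_n\|=1$ for which, with $D_m=\operatorname{co}\{x_n:n\ge m\}$,
$$\operatorname{Re}e(w)\ge\beta-\eta\quad(w\in\overline{D_1}),\qquad \operatorname{Re}b(w)\le\beta+\eta-\delta\quad(b\in K_N,\ w\in\overline{D_m},\ m\ge N).\tag{1}$$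

*Proof.* There is a cover $B=\bigcup_nA_n$ with $e\notin\overline{\operatorname{co}\bigcup_n\overline{\operatorname{co}A_n}^{w^*}}^{\|\cdot\|}$; reorder it so that $A_1\neq\emptyset$. Put
$$K_n=\operatorname{co}\bigcup_{i\le n}\overline{\operatorname{co}A_i}^{w^*}.$$
This is the convex hull of finitely many weak$^*$-compact convex sets. Dropping the empty ones, it is the image of (simplex) $\times$ (product of these sets) under the continuous map $(\lambda,b)\mapsto\sum\lambda_ib_i$, so it is weak$^*$-compact. The sets increase, and since a convex combination uses finitely many points, $\bigcup_nK_n=\operatorname{co}\bigcup_n\overline{\operatorname{co}A_n}^{w^*}\supset B$. By the choice of the cover, $\operatorname{dist}(e,\bigcup_nK_n)>0$; choose $0<\delta<\operatorname{dist}(e,\bigcup_nK_n)$.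

The set $K_n+\delta B_{X^*}$ is weak$^*$-compact, convex, and does not contain $e$. By Hahn–Banach there is $x_n\in X$ with $\operatorname{Re}e(x_n)>\sup_{b\in K_n}\operatorname{Re}b(x_n)+\delta\|x_n\|$. Then $x_n\ne0$, and we normalize:
$$\|x_n\|=1,\qquad \operatorname{Re}e(x_n)>\sup_{b\in K_n}\operatorname{Re}b(x_n)+\delta .$$
The numbers $\operatorname{Re}e(x_n)$ are bounded. Pass to a subsequence along which they converge to some $\beta$ and stay within $\eta$ of it. After renumbering the displayed inequality still holds, because $K_{n_k}\supset K_k$. Now $\operatorname{Re}e(x_n)\ge\beta-\eta$ for all $n$. If $b\in K_N$ and $n\ge N$, then $b\in K_n$, so $\operatorname{Re}b(x_n)\le\operatorname{Re}e(x_n)-\delta\le\beta+\eta-\delta$. Both inequalities pass to convex combinations and norm limits. $\blacksquare$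

A contradiction would follow from one $b\in B$ with $\limsup_m\operatorname{Re}b(w_m)>\beta+\eta-\delta$ for some $w_m\in\overline{D_m}$, since $b$ lies in some $K_N$.

## 3. Simons' construction for a convex function

The following inductive construction of Simons is usually run on $p$. We state it for a general convex function, because we shall run it on another one.

**Lemma 3.** Let $P:X\to\mathbb R$ be convex and Lipschitz, let $\|x_n\|=1$, $D_m=\operatorname{co}\{x_n:n\ge m\}$, and $\eta>0$. There are $y_m\in D_m$ $(m\ge1)$ such that, with
$$s_0=0,\quad s_m=\sum_{k\le m}2^{-k}y_k,\quad x=\lim_ms_m,\quad w_m=2^{m-1}\sum_{k\ge m}2^{-k}y_k,$$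
we have for $m\ge1$
$$w_m\in\overline{D_m},\qquad\|w_m\|\le1,\qquad x-s_{m-1}=2^{-(m-1)}w_m,\tag{2}$$
in particular $x=w_1\in\overline{D_1}$, and for $m\ge0$
$$2^m\bigl(P(x)-P(s_m)\bigr)\ge P(x)-P(0)-\eta.\tag{3}$$

The left side of (3) is the slope of $P$ along the segment from $s_m$ to $x=s_m+2^{-m}w_{m+1}$. The lemma says that as we zoom in on $x$, these slopes never fall by more than $\eta$ below the first one, $P(x)-P(0)$.

*Proof.* Given $s_{m-1}$, choose $y_m\in D_m$ with
$$P(s_{m-1}+2^{-(m-1)}y_m)\le\inf_{y\in D_m}P(s_{m-1}+2^{-(m-1)}y)+\eta4^{-m};$$
the infimum is finite since a Lipschitz function is bounded below on bounded sets. The series for $x$ converges because $\|y_k\|\le1$. The coefficients $2^{m-1-k}$, $k\ge m$, are positive with sum $1$, and $y_k\in D_k\subset D_m$; normalized partial sums lie in $D_m$, so $w_m\in\overline{D_m}$. The rest of (2) is clear.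

Since $x=s_{m-1}+2^{-(m-1)}w_m$ with $w_m\in\overline{D_m}$ and $P$ is continuous, $P(x)\ge\inf_{y\in D_m}P(s_{m-1}+2^{-(m-1)}y)$. Hence
$$P(s_{m-1}+2^{-(m-1)}y_m)\le P(x)+\eta4^{-m}.$$
As $s_m=\frac12s_{m-1}+\frac12\bigl(s_{m-1}+2^{-(m-1)}y_m\bigr)$, convexity gives
$$P(s_m)\le\tfrac12P(s_{m-1})+\tfrac12P(x)+\tfrac12\eta4^{-m}.$$
For $u_m=2^m(P(x)-P(s_m))$ this says $u_m\ge u_{m-1}-\frac12\eta2^{-m}$. Summing, $u_m\ge u_0-\eta$, which is (3). $\blacksquare$

**The case of a boundary.** Suppose every $z\in X$ attains $p(z)$ at a point of $B$, that is, $p(z)=\operatorname{Re}b(z)$ for some $b\in B$. Then $\operatorname{(I)-env}(B)=K$ for an arbitrary Banach space $X$ (the Fonf–Lindenstrauss theorem). Indeed $\operatorname{(I)-env}(B)\subset K$ as $K$ is weak$^*$-closed and convex. If $e\in K\setminus\operatorname{(I)-env}(B)$, take $\delta$ from Lemma 2, $3\eta<\delta$, and apply Lemma 3 to $P=p$. By (1), $p(x)\ge\operatorname{Re}e(x)\ge\beta-\eta$, and $p(0)=0$, so the slopes in (3) are at least $\beta-2\eta$. Choose $b\in B$ with $\operatorname{Re}b(x)=p(x)$. As $p(s_m)\ge\operatorname{Re}b(s_m)$,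
$$\beta-2\eta\le2^m(p(x)-p(s_m))\le2^m\operatorname{Re}b(x-s_m)=\operatorname{Re}b(w_{m+1})\le\beta+\eta-\delta$$
for large $m$. This contradicts $3\eta<\delta$.

## 4. Exposed points need not form a boundary, and one small translation does not help

**The stadium.** In $\mathbb R^2$ let $K$ be the segment $[-1,1]\times\{0\}$ plus the Euclidean unit disc. It is symmetric with nonempty interior, so it is a dual unit ball, with $p(x)=|x_1|+\|x\|_2$. At $x=(0,1)$ the maximizers are the points $(s,1)$, $|s|\le1$, and none of them is weak$^*$-exposed: the only possible exposing directions of $(\pm1,1)$ or of points between them are positive multiples of $(0,1)$, and these have many maximizers. So no weak$^*$-exposed point attains $p$ at $(0,1)$, and the argument above has no $b$ to use if the construction happens to end at $x=(0,1)$.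

The sensible repair is to move $x$ a little, to a point $x+v$ that exposes some $b\in W$; Mazur's theorem provides $v$ as small as we like. Then
$$2^m\bigl(p(x+v)-p(s_m+v)\bigr)\le\operatorname{Re}b(w_{m+1})$$
as before. But we know a lower bound for $2^m(p(x)-p(s_m))$, not for the translated slope, and the two differ by up to $2^{m+1}M\|v\|$. For fixed $v\neq0$ this is no control as $m\to\infty$. If instead $v=v_m$ shrinks much faster than $2^{-m}$, then $b=b_m$ changes with $m$, lies in $K_{N(m)}$ with $N(m)$ out of control, and (1) yields nothing.

This loss really occurs. Let $X=C[0,1]$, $K=B_{X^*}$, $B=\{\gamma\delta_t:0<t\le1,\ |\gamma|=1\}$, $e=\delta_0$, and $x_n(t)=\max(1-nt,0)$. Cut $B$ into $A_n=\{\gamma\delta_t:t\in[1/n,1],|\gamma|=1\}$; the functions $x_n$ vanish on $[1/n,1]$, so they separate as in Lemma 2, with $\beta=1$. All elements of $D_m$ are nonnegative with maximum $1$ at $0$, so $p(s_{m-1}+2^{-(m-1)}y)$ is the same for all $y\in D_m$, and $y_m=x_m$ is an admissible choice in Lemma 3. Then $x=\sum2^{-k}x_k$, $p(x)=x(0)=1$, $p(s_m)=s_m(0)=1-2^{-m}$: every slope equals $1$. Now take any $v$, however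 small, for which $|x+v|$ attains its maximum at some $t_0>0$. Since $x-s_m=\sum_{k>m}2^{-k}x_k$ vanishes at $t_0$ for $m\ge1/t_0$,
$$p(s_m+v)\ge|(s_m+v)(t_0)|=|(x+v)(t_0)|=p(x+v),$$
so the translated slopes are $\le0$ for all large $m$.

The same example shows that no argument can succeed if all it knows is that $p$ is attained in $B$ at the points of a dense open set. Here every $f$ in $U=\{f:|f(0)|<\|f\|\}$ attains its norm at a point of $B$. The set $U$ is open because $\|f\|-|f(0)|$ is continuous. It is dense: if $|f(0)|=\|f\|$ and $\varepsilon>0$, pick $t>0$ with $|f(t)-f(0)|<\varepsilon/4$, a continuous $\varphi:[0,1]\to[0,1]$ with $\varphi(0)=0$, $\varphi(t)=1$, and a unimodular $\theta$ with $f(0)=\theta|f(0)|$; then $g=f+\varepsilon\theta\varphi$ has $g(0)=f(0)$, $|g(t)|\ge|f(0)|+\varepsilon-\varepsilon/4>|g(0)|$ and $\|g-f\|\le\varepsilon$. Yet, as in Section 1, the cover $(A_n)$ gives $\operatorname{(I)-env}(B)\subset\{\mu:|\mu|(\{0\})=0\}\not\ni\delta_0$. So the density of the points of differentiability alone would not give Theorem 2. The proof below uses instead that the points of nondifferentiability are small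 in measure.

## 5. Averaging the support function over small translations

We cannot find a good translation after $x$ has been constructed. So we put all small translations in before constructing it: run Lemma 3 on an average
$$P(x)=\int p(x+V(\omega))\,d\mathbb P(\omega),\qquad\|V(\omega)\|\le r .$$
This $P$ is again convex and Lipschitz, and at the level of the first slope it differs from $p$ by at most a multiple of $r$, with no factor $2^m$. The slopes of $P$ are the averages over $\omega$ of the translated slopes of $p$. If the averages stay large for all $m$, then for a set of $\omega$ of positive measure the translated slopes at that single $\omega$ are large for infinitely many $m$. All we need is that almost every $x+V(\omega)$ attains $p$ in $B$.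

**Theorem 1.** Let $X$ be any Banach space, $K\subset X^*$ nonempty, weak$^*$-compact and convex, and $B\subset K$. Assume:

(H) For every $r>0$ there are a probability space $(\Omega,\Sigma,\mathbb P)$ and a map $V:\Omega\to rB_X$, which is a pointwise norm-limit of simple measurable maps, such that for every $x\in X$ there is $\Omega_x\in\Sigma$ with $\mathbb P(\Omega_x)=1$ and the property: for each $\omega\in\Omega_x$ there is $b\in B$ with $\operatorname{Re}b(x+V(\omega))=p(x+V(\omega))$.

Then $\operatorname{(I)-env}(B)=K$.

Note the order of choices: $V$ comes before $x$, while the exceptional null set may depend on $x$. For the stadium and its exposed points, $\Omega=[-1,1]$ with normalized Lebesgue measure and $V(\omega)=(r\omega,0)$ satisfy (H): for each $x$, all but at most one $\omega$ make the first coordinate of $x+V(\omega)$ nonzero, $p$ is differentiable at such points, and Lemma 1 applies. If $B$ is a boundary, (H) holds with $V=0$, and we are back in Section 3.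

*Proof of Theorem 1.*

**Step 1: reduction to a separating sequence.** The purpose is to fix the data that must lead to a contradiction. By (H) with $x=0$, $B\neq\emptyset$. The inclusion $\operatorname{(I)-env}(B)\subset K$ holds since $K$ is weak$^*$-closed and convex. Suppose $e\in K\setminus\operatorname{(I)-env}(B)$. Take $\delta$ and $(K_n)$ from Lemma 2, fix $\eta,r>0$ with
$$3\eta+2Mr<\delta,$$
and take $\beta$, $(x_n)$, $(D_m)$ from Lemma 2 for this $\eta$, so that (1) holds.

**Step 2: the averaged function.** We check that $P$ is admissible in Lemma 3 and close to $p$ where it matters. Take $\Omega$, $V$ from (H) for this $r$. If $V_j\to V$ pointwise with $V_j$ simple, then $p(x+V_j)\to p(x+V)$ pointwise, so $\omega\mapsto p(x+V(\omega))$ is measurable; it is bounded by $M(\|x\|+r)$. Hence $P(x)=\int p(x+V)\,d\mathbb P$ is finite, and it is convex and $M$-Lipschitz as an average of such functions. For $\|v\|\le r$ we have $p(x+v)\ge\operatorname{Re}e(x+v)\ge\operatorname{Re}e(x)-Mr$ and $p(v)\le Mr$, so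
$$P(x)\ge\operatorname{Re}e(x)-Mr,\qquad P(0)\le Mr.\tag{4}$$

**Step 3: slopes of $P$ bounded below.** Apply Lemma 3 to $P$, $(x_n)$, $\eta$; this gives $x$, $s_m$, $w_m$. Since $x\in\overline{D_1}$, (1) and (4) give
$$P(x)-P(0)\ge(\beta-\eta-Mr)-Mr,$$
so by (3), for all $m\ge0$,
$$2^m\bigl(P(x)-P(s_m)\bigr)\ge\beta-2\eta-2Mr=:c.\tag{5}$$

**Step 4: from averages to one translation.** The purpose is to find a single $\omega$ that works for infinitely many $m$ at once. Put
$$g_m(\omega)=2^m\bigl(p(x+V(\omega))-p(s_m+V(\omega))\bigr).$$
These functions are measurable, $\int g_m\,d\mathbb P\ge c$ by (5), and by (2)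
$$|g_m|\le2^mM\|x-s_m\|=M\|w_{m+1}\|\le M .$$
This uniform bound is what makes the limit possible: Fatou's lemma for $M-g_m\ge0$ gives
$$\int\limsup_mg_m\,d\mathbb P\ge\limsup_m\int g_m\,d\mathbb P\ge c .$$
If $\limsup_mg_m<c$ held almost everywhere, the integral on the left would be less than $c$. So $\{\omega:\limsup_mg_m(\omega)\ge c\}$ has positive measure. Since $\mathbb P(\Omega_x)=1$, it contains some $\omega\in\Omega_x$.

**Step 5: contradiction.** We now use $b\in B$ at this one point. Write $v=V(\omega)$ and take $b\in B$ with $\operatorname{Re}b(x+v)=p(x+v)$. Since $p(s_m+v)\ge\operatorname{Re}b(s_m+v)$,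
$$g_m(\omega)\le2^m\operatorname{Re}b(x-s_m)=\operatorname{Re}b(w_{m+1}),$$
the vector $v$ having canceled. Hence $\limsup_m\operatorname{Re}b(w_{m+1})\ge c$. But $b$ lies in some $K_N$, and (1) gives $\operatorname{Re}b(w_{m+1})\le\beta+\eta-\delta$ for all $m\ge N$. Therefore $\beta-2\eta-2Mr\le\beta+\eta-\delta$, that is, $\delta\le3\eta+2Mr$, which contradicts Step 1. $\blacksquare$

## 6. Random translations in a dense sequence of directions

*Proof of Theorem 2.* Let $W$ be the set of weak$^*$-exposed points of $K$. We verify (H) for $B=W$; Theorem 1 then gives $\operatorname{(I)-env}(W)=K$. Fix $r>0$.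

**Step 1: the random translation.** We want a random vector that moves in enough directions for Lemma 1. Let $(d_k)_{k\ge1}$ be dense in $B_X$, $\Omega=[-1,1]^{\mathbb N}$ with its Borel sets, $\mathbb P$ the product of the normalized Lebesgue measures, and
$$V(\omega)=\sum_{k\ge1}r2^{-k}\omega_kd_k .$$
Then $\|V(\omega)\|\le r$, and $V$ is continuous as a uniform limit of continuous maps. As $\Omega$ is compact and metrizable, partition it for each $j$ into finitely many nonempty Borel sets of diameter less than $1/j$ and let $V_j$ be constant on each of them, equal there to a value of $V$ on that set. These are simple Borel maps, and $V_j\to V$ pointwise by continuity. Now fix $x\in X$.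

**Step 2: the bad set in direction $d_k$ is Borel.** This is needed in order to apply Fubini's theorem. Let
$$N_k=\{\omega:\ t\mapsto p(x+V(\omega)+td_k)\text{ is not differentiable at }0\}.$$
For $y\in X$ the difference quotients of the convex function $t\mapsto p(y+td_k)$ at $0$ are monotone, so
$$q_j(y)=j\bigl[p(y+d_k/j)+p(y-d_k/j)-2p(y)\bigr]\ge0$$
is nonincreasing in $j$, with limit the right derivative minus the left derivative at $0$. The limit is $0$ exactly when the function is differentiable at $0$. Each $\omega\mapsto q_j(x+V(\omega))$ is continuous, so $N_k=\{\omega:\lim_jq_j(x+V(\omega))>0\}$ is Borel.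

**Step 3: the bad set is null.** Fix all coordinates of $\omega$ except $\omega_k$. Then $x+V(\omega)=z+r2^{-k}\omega_kd_k$ with $z$ fixed, and $\tau\mapsto p(z+r2^{-k}\tau d_k)$ is a finite convex function on $\mathbb R$, hence differentiable off a countable set. Differentiability of it at $\tau=\omega_k$ is, up to the scaling factor $r2^{-k}>0$, differentiability of $t\mapsto p(x+V(\omega)+td_k)$ at $t=0$. So every section of $N_k$ in the $k$-th coordinate is countable, hence Lebesgue null, and $\mathbb P(N_k)=0$ by Fubini. Put $\Omega_x=\Omega\setminus\bigcup_kN_k$; then $\mathbb P(\Omega_x)=1$.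

**Step 4: good translates expose.** Let $\omega\in\Omega_x$ and $y=x+V(\omega)$. For every $k$ the function $t\mapsto p(y+td_k)$ is differentiable at $0$, and $(d_k)$ is dense in $B_X$, so its real span is dense in $X$. By Lemma 1, $y$ exposes a point $b\in K$. Thus $b\in W$ and $\operatorname{Re}b(x+V(\omega))=p(x+V(\omega))$. This is (H). $\blacksquare$

Separability was used once, for the dense sequence $(d_k)$; by Test 4 it cannot be dropped.

## 7. Negligible exposing vectors, sup–limsup, and the norm-separable case

In this section $X$ is separable, $K$ is as before, and $W$ is the set of weak$^*$-exposed points of $K$.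

**Corollary 1 (fewer points suffice).** Call a Borel set $N\subset X$ cube-null if $\mathbb P(x+\sum_k\omega_kh_k\in N)=0$ for every $x\in X$ and every sequence $(h_k)$ in $X$ with dense real linear span and $\sum\|h_k\|<\infty$, where $\mathbb P$ is as in Section 6. If $N$ is cube-null, then $K$ is the (I)-envelope of the set of those points of $K$ that are weak$^*$-exposed by some $y\in X\setminus N$.

*Proof.* In Section 6 remove from $\Omega_x$ also the set $\{\omega:x+V(\omega)\in N\}$. It is Borel because $V$ is continuous, and it is null by the definition applied to $h_k=r2^{-k}d_k$. For the remaining $\omega$ the vector $y=x+V(\omega)$ is outside $N$ and exposes a point of $K$. So (H) holds for the smaller set. $\blacksquare$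

For example, a one-point set $N=\{z\}$ is cube-null if $X\ne\{0\}$: some $h_k\neq0$, and for fixed other coordinates at most one $\omega_k$ gives $x+\sum_i\omega_ih_i=z$.

**Corollary 2 (sup–limsup).** For every bounded sequence $(x_n)$ in $X$,
$$\sup_{b\in W}\limsup_n\operatorname{Re}b(x_n)=\sup_{b\in K}\limsup_n\operatorname{Re}b(x_n).$$

*Proof.* The inequality $\le$ is trivial. Let $c$ be larger than the left side and put $A_N=\{b\in W:\operatorname{Re}b(x_n)\le c\ \text{for all}\ n\ge N\}$. These sets increase and cover $W$. The defining inequalities pass to $\overline{\operatorname{co}A_N}^{w^*}$. These hulls increase, so their union is convex, and $\limsup_n\operatorname{Re}b(x_n)\le c$ on it. If $\|x_n\|\le R$ and $\|b-b'\|\le\varepsilon$, then $\limsup_n\operatorname{Re}b(x_n)\le\limsup_n\operatorname{Re}b'(x_n)+R\varepsilon$, so the inequality passes to norm limits. It therefore holds on $\operatorname{(I)-env}(W)=K$. $\blacksquare$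

**Corollary 3 (norm-separable case).** If $W$ is norm separable (for instance if $X^*$ is separable), then $K=\overline{\operatorname{co}W}^{\|\cdot\|}$.

*Proof.* Let $\varepsilon>0$ and let $(a_n)$ be norm dense in $W$. The sets $A_n=W\cap(a_n+\varepsilon B_{X^*})$ cover $W$. Since $a_n+\varepsilon B_{X^*}$ is weak$^*$-closed and convex, $\overline{\operatorname{co}A_n}^{w^*}\subset a_n+\varepsilon B_{X^*}$. Hence
$$K=\operatorname{(I)-env}(W)\subset\overline{\operatorname{co}W+\varepsilon B_{X^*}}^{\|\cdot\|},$$
so each point of $K$ is within $2\varepsilon$ of $\operatorname{co}W$. As $\varepsilon$ is arbitrary, $K\subset\overline{\operatorname{co}W}^{\|\cdot\|}$; the other inclusion is clear. $\blacksquare$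

This accounts for Test 1, where $X^*=\ell_1$ is separable. In Test 3 the norm-closed hull was too small, and there $W$ is indeed not norm separable: $\|\delta_s-\delta_t\|=2$ for $s\ne t$. Test 2 shows that norm separability of $W$ is not necessary: distinct sign sequences are at distance $2$ in $\ell_\infty$, there are uncountably many of them, and still $\overline{\operatorname{co}W}^{\|\cdot\|}=B_{\ell_\infty}$.
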